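# Cutting a convex body by slabs so that its smaller copies cover it badly

## From a triangle to a trapezoid

Let $T$ be the triangle with vertices $(0,0)$, $(1,0)$, $(0,1)$. Three translates of $\tfrac34T$ cover $T$. To see this, write a point of $T$ in barycentric coordinates $(b_1,b_2,b_3)$. Some $b_i$ is at least $\tfrac13\ge\tfrac14$, and each set $\{b_i\ge \tfrac14\}$ is a translate of $\tfrac34T$.

Now cut $T$ by a horizontal line and keep the flat lower part
$$T'=\{(x,y)\in T:\ y\le \tfrac18+\tfrac{7}{1024}\}.$$
This trapezoid contains the four points $(0,0)$, $(\tfrac78,0)$, $(0,\tfrac18)$, $(\tfrac78,\tfrac18)$. A translate of $\tfrac34T'$ has width $\tfrac34<\tfrac78$ and height $\tfrac34\cdot\tfrac{135}{1024}=\tfrac{405}{4096}<\tfrac{512}{4096}=\tfrac18$. So it contains at most one of the four points, and $T'$ needs at least four translates of $\tfrac34T'$.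

Here is the mechanism. The points $p=(0,0)$ and $p=(1,0)$ of $T$ cannot lie in one translate of $\tfrac78T$. We shrank this pair by the factor $1-s=\tfrac78$ and placed two copies of it in $T$, one of them shifted by $s\,(0,1)$. Both copies lie in $T$ by convexity. Then we cut $T$ by a slab just wide enough to contain the two copies. After the cut, a $\tfrac34$-copy of the body is too thin to meet both copies, so each copy of the pair must be paid for separately. Cutting made the body *harder* to cover by its own smaller copies, because those copies became thinner too.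

Here is the same construction with $k$ directions at once. A **convex body** in $\mathbb R^d$ is a compact convex set with non-empty interior. Throughout, $0<\lambda<1$ and
$$\varepsilon=1-\lambda,\qquad s=\frac\varepsilon2,\qquad \mu=1-\frac\varepsilon2 .$$
We use twice that if $0\in K$, $K$ is convex and $0<\rho\le\mu'$, then $\rho K\subset\mu' K$; indeed $\rho x=\mu'\cdot(\rho/\mu')x$ and $(\rho/\mu')x\in K$. We also use
$$\frac{\lambda}{1-s}=\frac{1-\varepsilon}{1-\varepsilon/2}\le 1-\frac\varepsilon2=\mu, \tag{1}$$
which holds because $(1-\varepsilon/2)^2=1-\varepsilon+\varepsilon^2/4\ge1-\varepsilon$.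

**Lemma A (cutting by $k$ slabs).** Let $K\subset\mathbb R^d$ be a convex body with $0\in K$, let $P_0\subset K$ be finite and non-empty, and let $\omega$ be a measure on $P_0$ such that $\omega(t+\mu K)\le\beta$ for all $t\in\mathbb R^d$, where $\beta>0$. Let $k\ge1$, let $x_1,\dots,x_k\in K$, and let $f_1,\dots,f_k$ be linear functionals with
$$f_j(x_j)=r_j>0,\qquad f_j(x_i)=0\quad(i\ne j).$$
Suppose that for some $a>0$ and some $z\in\mathbb R^k$,
$$z_j-a\le f_j(p)<z_j+a\quad (p\in P_0,\ 1\le j\le k),\qquad\text{and}\qquad r_j\ge\frac{8ak}{\varepsilon^2}\quad(1\le j\le k). \tag{2}$$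
Put
$$J_j=\Big[(1-s)(z_j-a),\ (1-s)(z_j+a)+\frac{sr_j}{k}\Big],\qquad K'=\{x\in K:\ f_j(x)\in J_j,\ 1\le j\le k\}.$$
Then $K'$ is a convex body, and if $K'$ is covered by $N$ translates of $\lambda K'$, then
$$N\ \ge\ \frac{2^k\,\omega(P_0)}{\beta}.$$

In the triangle example $K=T$, $\lambda=\tfrac34$, $k=1$, $x_1=(0,1)$, $f_1(x,y)=y$, $r_1=1$, $P_0=\{(0,0),(1,0)\}$, $\omega$ is uniform, $z_1=0$ and $a=\tfrac1{128}$. Then $8a/\varepsilon^2=1=r_1$. Since $\mu=\tfrac78$, a translate of $\mu T$ contains at most one point of $P_0$, so $\beta=\tfrac12$ works. The lemma gives $N\ge 2\cdot1/\tfrac12=4$.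

*Proof of Lemma A.*

**Step 1: place $2^k$ shrunken copies of $P_0$ in $K'$.** For $\sigma\in\{0,1\}^k$ put $q_\sigma=\frac1k\sum_j\sigma_jx_j$. This is a convex combination of $0$ and the $x_j$, so $q_\sigma\in K$, and $f_j(q_\sigma)=\sigma_jr_j/k$. For $p\in P_0$ let
$$w(p,\sigma)=(1-s)p+s\,q_\sigma\in K .$$
Then $f_j(w(p,\sigma))=(1-s)f_j(p)+s\sigma_jr_j/k$. By (2) and $\sigma_j\in\{0,1\}$ this lies in $J_j$. Hence $w(p,\sigma)\in K'$.

**Step 2: check that $K'$ is a convex body.** It is compact and convex, as an intersection of $K$ with closed slabs. For interior points, pick $p\in P_0$ and let $w^*=(1-s)p+\frac{s}{2k}\sum_ix_i$. The point $\frac1{2k}\sum_i x_i$ is a convex combination of $0$ and the $x_i$, so $w^*\in K$. We have $f_j(w^*)=(1-s)f_j(p)+\frac{sr_j}{2k}$. This is strictly larger than the left end of $J_j$ and strictly smaller than the right end, because $0<\frac{sr_j}{2k}<\frac{sr_j}k$. So $f_j(w^*)\in\operatorname{int}J_j$ for all $j$. A convex body is the closure of its interior, so there is $y\in\operatorname{int}K$ so near to $w^*$ that $f_j(y)\in\operatorname{int}J_j$ for all $j$. A small ball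 around $y$ lies in $K'$.

**Step 3: show that one translate of $\lambda K'$ sees only one value of $\sigma$.** Suppose that $w(p,\sigma)$ and $w(p',\sigma')$ both lie in $t+\lambda K'$ and that $\sigma\ne\sigma'$; say $\sigma_j=1$, $\sigma'_j=0$. By (2), $|f_j(p)-f_j(p')|<2a$, so
$$f_j(w(p,\sigma))-f_j(w(p',\sigma'))=(1-s)\big(f_j(p)-f_j(p')\big)+\frac{sr_j}k>\frac{sr_j}{k}-2a(1-s).$$
On the other hand $f_j$ maps $t+\lambda K'$ into an interval of length $\lambda|J_j|=\lambda\big(2a(1-s)+\frac{sr_j}k\big)$. Comparing,
$$\varepsilon\,\frac{sr_j}k=(1-\lambda)\frac{sr_j}{k}<2a(1-s)(1+\lambda)<4a .$$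
But $\varepsilon s r_j/k=\varepsilon^2r_j/(2k)\ge4a$ by (2), a contradiction.

**Step 4: bound the weight that one translate can hold.** Consider one translate $t+\lambda K'$, and let $\sigma$ be the only value for which it contains points $w(p,\sigma)$. For such a $p$ we have $(1-s)p+sq_\sigma\in t+\lambda K'\subset t+\lambda K$, so by (1) and $0\in K$,
$$p\in t'+\frac{\lambda}{1-s}K\subset t'+\mu K,\qquad t'=\frac{t-sq_\sigma}{1-s}.$$
The set of these $p$ has $\omega$-mass at most $\beta$.

**Step 5: count.** Give each pair $(p,\sigma)\in P_0\times\{0,1\}^k$ the weight $\omega(p)$. The total weight is $2^k\omega(P_0)$. Each pair has its point $w(p,\sigma)$ in at least one of the $N$ translates, and by Steps 3 and 4 each translate accounts for weight at most $\beta$. So $N\beta\ge2^k\omega(P_0)$. $\qquad\blacksquare$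

## Two covering numbers, and what the cut is for

**Definition.** For $d\ge1$, $H_d$ is the smallest integer $n$ such that for every convex body $K$ in $\mathbb R^d$ there is a $0<\lambda<1$ such that $K$ is covered by $n$ translates of $\lambda K$. For $0<\lambda<1$, $\overline H_d(\lambda)$ is the smallest integer $n$ such that every convex body $K$ in $\mathbb R^d$ is covered by $n$ translates of $\lambda K$.

In the first number $\lambda$ may depend on $K$ and may be very near $1$. In the second it is prescribed. A number $n$ that is good for the second definition is good for the first, so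
$$H_d\le\overline H_d(\lambda)\qquad(0<\lambda<1).$$

It is known that $\overline H_d(\frac12)$ is finite for every $d$, and that for each $d$ there is a $0<\lambda_d<1$, depending on $d$ only, such that every convex body in $\mathbb R^d$ is covered by $H_d$ translates of $\lambda_dK$; that is, $H_d=\overline H_d(\lambda_d)$. Marton Naszodi's paper "On the Constant of Homothety for Covering a Convex Set with Its Smaller Copies", arXiv:0901.2652 (2009), is the source of the following problem: *is there a universal constant $0<\lambda<1$ such that $H_d=\overline H_d(\lambda)$ for every dimension $d$?*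

The facts we rest on are these.

- Covering by translates of homothets is affinely invariant. If $\Phi(x)=Ax+b$ is an invertible affine map, then $\Phi(t+\rho K)$ is a translate of $\rho\,\Phi(K)$.
- John's theorem: every convex body in $\mathbb R^d$ has an affine image $K$ with $B\subset K\subset dB$, where $B$ is the Euclidean unit ball.
- Von Neumann's minimax theorem for finite matrix games.
- $H_d$ is finite and $H_d\ge2^d$. Finiteness follows from that of $\overline H_d(\frac12)$. For the lower bound, let $Q$ be a cube of side $1$. Two distinct vertices differ by $1$ in some coordinate, and a translate of $\lambda Q$ has width $\lambda<1$ in that coordinate, so it contains at most one vertex.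

**The line.** For $d=1$ a convex body is an interval, and $n$ closed intervals of length $\lambda$ can cover an interval of length $1$ if and only if $n\lambda\ge1$. So $\overline H_1(\lambda)=\lceil1/\lambda\rceil$ and $H_1=2$, and the two numbers agree exactly when $\lambda\ge\frac12$.

**The cube.** Let $g=\lceil1/\lambda\rceil\ge2$. The cube $[0,1]^d$ is covered by $g^d$ translates of $\lambda[0,1]^d$, by covering each coordinate interval separately. It needs that many: take $g$ equally spaced points in each coordinate, from $0$ to $1$. Their spacing is $1/(g-1)>\lambda$ because $g-1<1/\lambda$, so no translate contains two of the $g^d$ grid points. For $\lambda\ge\frac12$ the cube therefore costs exactly $2^d$, whatever $\lambda$ is, and by itself it shows no difference between the two numbers.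

Lemma A is the tool for producing a difference: start with a body that is expensive to cover, cut it, and obtain a body that is much more expensive when $\lambda$ is prescribed. The outcome is as follows; $\log$ is the natural logarithm.

**Theorem 1.** Let $0<\lambda<1$, $\varepsilon=1-\lambda$, $d\ge1$, $k=\lfloor\varepsilon^2\sqrt d/40\rfloor$. Then
$$\overline H_d(\lambda)\ \ge\ \frac{2^{k/2}}{2d\log(1+8d/\varepsilon)}\,(H_d-1).$$

**Corollary 2.** If $d\ge2$, $0<\lambda<1$ and $1-\lambda\ge20(\log d)^{1/2}d^{-1/4}$, then $\overline H_d(\lambda)>H_d$. Hence any $\lambda_d$ with $H_d=\overline H_d(\lambda_d)$ satisfies $1-\lambda_d<20(\log d)^{1/2}d^{-1/4}$.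

**Proposition 3.** With $\varepsilon=1-\lambda$ and $n=\lceil64/\varepsilon^4\rceil$, we have $\overline H_d(\lambda)\ge2^d(3/2)^{\lfloor d/n\rfloor}$ for all $d$. In particular $\liminf_d\overline H_d(\lambda)^{1/d}>2$ for every $\lambda<1$. If $H_d=2^d$ in some dimension $d$, then any $\lambda_d$ with $H_d=\overline H_d(\lambda_d)$ satisfies $1-\lambda_d<(64/d)^{1/4}$.

**The answer to the question is no.** Since $H_d\ge2$, we have $H_d-1\ge H_d/2$, and Theorem 1 gives
$$\frac{\overline H_d(\lambda)}{H_d}\ \ge\ \frac{2^{k/2}}{4d\log(1+8d/\varepsilon)}. \tag{3}$$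
Fix $\lambda$. Since $k>\varepsilon^2\sqrt d/40-1$, we have $2^{k/2}\ge2^{-1/2}\exp(c\,\varepsilon^2\sqrt d)$ with $c=(\log2)/80$, while for $d\ge2$ the denominator in (3) is at most $C_\lambda\,d\log d$ with $C_\lambda$ depending only on $\lambda$. So $\overline H_d(\lambda)/H_d\to\infty$ as $d\to\infty$. In particular each fixed $\lambda$ satisfies $H_d=\overline H_d(\lambda)$ for only finitely many $d$. Nothing about $H_d$ is used beyond finiteness and $H_d\ge2^d$; the Hadwiger conjecture is not assumed.

## One diagonal slab through the cube

The first body to try is the one whose covering number we know, the cube, with a single cut. This proves Proposition 3, and it shows what has to be replaced afterward.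

*Proof of Proposition 3.* Keep $s=\varepsilon/2$, and put $\tau=\varepsilon^2/4$, $f(x)=\frac1n\sum_{i=1}^nx_i$, $\mathbf 1=(1,\dots,1)\in\mathbb R^n$, and
$$L=\{x\in[-1,1]^n:\ |f(x)|\le s+\tau\}.$$
This is a convex body; it contains a neighborhood of $0$.

**Step 1: most vertices of the cube lie near the middle hyperplane.** For $x$ uniform in $\{\pm1\}^n$, $f(x)$ has mean $0$ and variance $\frac1n$. Chebyshev's inequality gives
$$\Pr(|f(x)|>\tau)\le\frac1{n\tau^2}=\frac{16}{n\varepsilon^4}\le\frac14 .$$

**Step 2: place two shifted copies of these vertices in $L$.** Let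
$$W=\{(1-s)x+\delta s\mathbf1:\ x\in\{\pm1\}^n,\ |f(x)|\le\tau,\ \delta\in\{\pm1\}\}.$$
The coordinates of such a point are in $[-1,1]$, and $f$ takes there the value $(1-s)f(x)+\delta s$, of absolute value at most $\tau+s$. So $W\subset L$.

**Step 3: no translate of $\lambda L$ contains the points of two different pairs $(x,\delta)\ne(x',\delta')$.**

- If $\delta=\delta'$, then $x\ne x'$, and in some coordinate the points differ by $2(1-s)=2-\varepsilon>2-2\varepsilon=2\lambda$. The width of $\lambda L$ in a coordinate is at most $2\lambda$.
- If $\delta\ne\delta'$, the values of $f$ differ by at least $2s-2(1-s)\tau>2s-2\tau$. The $f$-width of $\lambda L$ is at most $2\lambda(s+\tau)$. Now $2s-2\tau>2\lambda(s+\tau)$ is the same as $(1-\lambda)s>(1+\lambda)\tau$, and this holds because $\varepsilon s=\varepsilon^2/2=2\tau>(1+\lambda)\tau$.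

In particular different pairs give different points, so by Step 1 $|W|\ge2\cdot\frac34\cdot2^n=\frac32\,2^n$.

**Step 4: take products to reach dimension $d$.** Let $m=\lfloor d/n\rfloor$ and $K=L^m\times[-1,1]^{d-nm}$. Two distinct points of $W^m\times\{\pm1\}^{d-nm}\subset K$ differ in some factor. A translate of $\lambda K$ projects in that factor to a translate of $\lambda L$, or to a translate of $\lambda[-1,1]$. The first cannot contain two points of $W$ by Step 3. The second has length $2\lambda<2$ and cannot contain both $1$ and $-1$. So no translate of $\lambda K$ contains two of the points, and at least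
$$\big(\tfrac32\,2^n\big)^m2^{d-nm}=2^d\big(\tfrac32\big)^m$$
translates are needed.

**Step 5: read off the two consequences.** Since $\lfloor d/n\rfloor/d\to1/n$, we get $\liminf_d\overline H_d(\lambda)^{1/d}\ge2(3/2)^{1/n}>2$. If $H_d=2^d$ and $1-\lambda\ge(64/d)^{1/4}$, then $64/\varepsilon^4\le d$, so $n\le d$ and $\overline H_d(\lambda)\ge\frac32\,2^d>H_d$. Such a $\lambda$ cannot serve as $\lambda_d$. $\qquad\blacksquare$

**Where this stops.** The lower bound is compared with $2^d$, the covering number of the uncut cube, whereas the question compares with $H_d$, of which we only use $H_d\ge2^d$. If $H_d$ were larger than $2^d(3/2)^{\lfloor d/n\rfloor}$, Proposition 3 would say nothing. To compare with $H_d$ we must cut a body that is itself extremal for $H_d$, and about such a body we know nothing concrete. Three ingredients of the cube argument then need substitutes: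

- the set of $2^d$ vertices, no two in one translate;
- a long direction in which the shifted copies separate;
- Chebyshev's inequality, which put most vertices in a thin slab.

The next three sections supply them in this order.

## A spread-out measure on an extremal body

For the cube, the uniform measure on the $2^d$ vertices gives mass at most $2^{-d}$ to each translate of a smaller cube. The next lemma produces such a measure on an extremal body, with mass about $1/H_d$ per translate, up to a logarithm. It also normalizes the position of the body.

**Lemma B.** Let $d\ge1$, $0<\lambda<1$. There are a convex body $K\subset\mathbb R^d$ with $0\in K$, a finite set $P\subset K$ that linearly spans $\mathbb R^d$, a probability measure $\tilde\pi$ on $P$, and a number $0<v\le1$ such that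

- $\tilde\pi(t+\mu K)\le2v$ for all $t\in\mathbb R^d$;
- $v\le\dfrac{d\log(1+8d/\varepsilon)}{H_d-1}$;
- a random point $X\sim\tilde\pi$ has $\mathbb EX=0$ and covariance matrix $I$.

*Proof.* Put $\eta=\varepsilon/4$, so that $\mu+\eta=1-\varepsilon/4<1$.

**Step 1: choose the extremal body.** The number $H_d-1$ does not have the property that defines $H_d$. So there is a convex body $K$ which, for every $0<\rho<1$, is *not* covered by $H_d-1$ translates of $\rho K$. This property is affinely invariant, so by John's theorem we may assume $B\subset K\subset dB$.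

**Step 2: discretize $K$.** Let $P\subset K$ be a maximal set with pairwise distances at least $\eta$. The balls of radius $\eta/2$ around the points of $P$ have disjoint interiors and lie in $(d+\eta/2)B$. Comparing volumes,
$$|P|\le\Big(1+\frac{2d}\eta\Big)^d,\qquad \log|P|\le d\log\Big(1+\frac{8d}\varepsilon\Big). \tag{4}$$
By maximality every point of $K$ has distance less than $\eta$ from $P$, so $K\subset P+\eta B\subset P+\eta K$. Two consequences follow.

First, $P$ affinely spans $\mathbb R^d$. Otherwise $P$ lies in a hyperplane $\{\langle u,x\rangle=c\}$ with $|u|=1$, and we may take $c\ge0$. The point $-u\in B\subset K$ has distance $1+c\ge1>\eta$ from this hyperplane, which is impossible.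

Second, *$P$ is as hard to cover as $K$*: if $P\subset\bigcup_{i=1}^M(t_i+\mu K)$, then
$$K\subset P+\eta K\subset\bigcup_{i=1}^M(t_i+\mu K+\eta K)=\bigcup_{i=1}^M\big(t_i+(\mu+\eta)K\big),$$
and since $\mu+\eta<1$, the choice of $K$ gives $M\ge H_d$.

**Step 3: pass from coverings to a measure by minimax.** One player picks a point $p\in P$, the other picks one of the finitely many sets $S$ of the form $P\cap(t+\mu K)$, and the payoff is $1$ if $p\in S$ and $0$ otherwise. Von Neumann's theorem gives a number $v$ with
$$v=\min_\pi\max_t\pi(t+\mu K)=\max_\nu\min_{p\in P}\nu\{S:\ p\in S\}, \tag{5}$$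
where $\pi$ and $\nu$ range over probability measures on $P$ and on the collection of sets. Clearly $v\le1$. Since $B\subset K$, each $p$ lies in the set $P\cap(p+\mu K)$, so the uniform $\nu$ shows $v>0$.

(As an example, let $K=[0,1]^d$, $P=\{0,1\}^d$. A translate of $\mu K$ contains at most one vertex, so the uniform $\pi$ has maximum $2^{-d}$. The uniform $\nu$ on the $2^d$ one-point sets has minimum $2^{-d}$. Hence $v=2^{-d}$.)

**Step 4: bound $v$ from above.** Let $M=H_d-1\ge1$ and draw $M$ sets independently from an optimal $\nu$. By (5) a given point of $P$ is missed by one draw with probability at most $1-v$. So the expected number of uncovered points is at most $|P|(1-v)^M\le|P|e^{-vM}$. By Step 2 the $M$ sets never cover $P$, so this expectation is at least $1$. Hence $|P|e^{-vM}\ge1$, and with (4)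
$$v\le\frac{\log|P|}{H_d-1}\le\frac{d\log(1+8d/\varepsilon)}{H_d-1}.$$

**Step 5: make the measure fully supported.** We want a non-degenerate covariance, which an optimal measure $\pi$ need not have. Let $\pi$ be optimal in (5), and let $\tilde\pi=(1-v)\pi+v\cdot\mathrm{unif}(P)$. Then
$$\tilde\pi(t+\mu K)\le(1-v)v+v\le2v$$
for every $t$, and $\tilde\pi$ charges every point of $P$ because $v>0$.

**Step 6: normalize the position.** Let $X\sim\tilde\pi$. For a vector $y\neq0$ the variance of $\langle y,X\rangle$ is positive; otherwise $\langle y,\cdot\rangle$ would be constant on the support $P$, which affinely spans $\mathbb R^d$. So the covariance matrix $\Sigma$ is positive definite. Apply $x\mapsto\Sigma^{-1/2}(x-\mathbb EX)$ to $K$, $P$ and $\tilde\pi$ together. Now $\mathbb EX=0$ and the covariance is $I$. Translates of $\mu K$ go to translates of $\mu$ times the new body, so the bound of Step 5 persists, and $v$ is unchanged. Finally $0=\mathbb EX\in\operatorname{conv}P\subset K$, and $P$, which affinely spans $\mathbb R^d$, spans it linearly. $\qquad\blacksquare$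

After Step 6 the inclusions $B\subset K\subset dB$ may be lost; they are not needed any more.

## Long directions from a parallelotope of maximal volume

Next we need points $x_j$ and functionals $f_j$ as in Lemma A. The larger $r_j$ is compared with the spread of $f_j(X)$, the better; this spread will be $1$. For the uniform measure on $\{\pm1\}^d$, which has mean $0$ and covariance $I$, take $x_1$ to be any vertex and $f_1=\langle x_1,\cdot\rangle/\sqrt d$. Then $r_1=f_1(x_1)=\sqrt d$, and for $x_1=\mathbf1$ this is, up to a factor, the functional used in Proposition 3. Nearly the same length is available in general, and in several directions at once.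

**Lemma C.** Let $P$, $X$ be as in Lemma B and $1\le k\le d$. There are $x_1,\dots,x_k\in P$ and linear functionals $f_1,\dots,f_k$ with $f_j(x_i)=0$ for $i\ne j$, $f_j(x_j)=r_j$ where $r_j^2\ge d-k+1$, and $\mathbb Ef_j(X)=0$, $\mathbb Ef_j(X)^2=1$.

*Proof.* **Step 1: choose the points.** Among all $k$-tuples of points of $P$ choose $x_1,\dots,x_k$ that maximize the $k$-volume of the parallelotope they span. Since $P$ spans $\mathbb R^d$ and $k\le d$, this volume is positive.

**Step 2: bound the heights below.** Let $V_j=\operatorname{span}\{x_i:i\ne j\}$, of dimension $k-1$, and $r_j=\operatorname{dist}(x_j,V_j)>0$. The volume equals $r_j$ times the $(k-1)$-volume, which is positive, spanned by the other points. If $x_j$ is replaced by $p\in P$, the factor $r_j$ becomes $\operatorname{dist}(p,V_j)$. By maximality $r_j=\max_{p\in P}\operatorname{dist}(p,V_j)$. A maximum is at least an average, so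
$$r_j^2\ge\mathbb E\operatorname{dist}(X,V_j)^2=\dim V_j^\perp=d-k+1,$$
where the first equality holds because $X$ has mean $0$ and covariance $I$, so that $\mathbb E\langle e,X\rangle^2=1$ for each vector $e$ of an orthonormal basis of $V_j^\perp$.

**Step 3: define the functionals.** Let $u_j$ be the unit vector in the direction of $x_j-\mathrm{proj}_{V_j}x_j$, and $f_j=\langle u_j,\cdot\rangle$. As $u_j\perp V_j$, we have $f_j(x_i)=0$ for $i\ne j$ and $f_j(x_j)=|x_j-\mathrm{proj}_{V_j}x_j|=r_j$. Mean $0$ and covariance $I$ give $\mathbb Ef_j(X)=0$ and $\mathbb Ef_j(X)^2=|u_j|^2=1$. $\qquad\blacksquare$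

## A heavy cell of bounded size

It remains to choose the part $P_0$ of $P$ that sits in a window of half-width $a$ for all $f_j$. Suppose we have one of mass $\tilde\pi(P_0)$. Lemma A with $\beta=2v$, together with Lemma B, gives a body for which
$$N\ge\frac{2^k\tilde\pi(P_0)}{2v}\ge\frac{2^k\,\tilde\pi(P_0)}{2d\log(1+8d/\varepsilon)}\,(H_d-1). \tag{6}$$

**One slab is not enough.** For $k=1$ the factor $2^k\tilde\pi(P_0)$ is at most $2$, and the denominator $2d\log(1+8d/\varepsilon)$ exceeds it: already for $d=1$ it is more than $2\log9>4$. The passage from coverings to a measure costs a factor of order $d\log d$ in this argument, and one doubling cannot pay for it. Hence we need $k\to\infty$ with $2^k\tilde\pi(P_0)$ growing faster than $d\log d$.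

**Centered windows.** The cube argument suggests Chebyshev's inequality with a union bound: the event that $|f_j(X)|\ge a$ for some $j$ has probability at most $k/a^2$. For a fixed $a$ this says nothing once $k\ge a^2$. One can take $a=\sqrt{2k}$ and keep mass at least $\frac12$. But then (2) requires $r_j\ge8\sqrt2\,k^{3/2}/\varepsilon^2$, whereas Lemma C supplies $r_j\ge\sqrt{d-k+1}$. The choice $k=\lfloor(\varepsilon^4d/256)^{1/3}\rfloor$ is allowed, because $128k^3/\varepsilon^4\le d/2\le d-k+1$ (as $k\le d^{1/3}/6\le d/2$). So this route does make the right side of (6) grow faster than $H_d$, but with $k$ of order $d^{1/3}$ instead of the $\sqrt d$ in Theorem 1. What limits it is that it insists on windows centered at $0$ that hold most of the mass in all $k$ coordinates simultaneously.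

Lemma A asks for neither. The center $z$ is arbitrary, and the mass of $P_0$ may be exponentially small in $k$, as long as it is much larger than $2^{-k}$. So partition $\mathbb R^k$ into cubes of side $8$ and look for one heavy cube. An entropy bound finds it.

Recall that the Shannon entropy of a random variable $Y$ with finitely many values, of probabilities $p_y$, is $H(Y)=\sum_yp_y\log(1/p_y)$, where terms with $p_y=0$ are omitted. A constant has entropy $0$, and a fair coin has entropy $\log2$. We need three facts.

- *Gibbs' inequality.* If $q$ is a probability distribution with $q_y>0$ whenever $p_y>0$, then $H(Y)\le\sum_yp_y\log(1/q_y)$. Indeed $\sum p_y\log(q_y/p_y)\le\sum p_y(q_y/p_y-1)\le0$, summing over $p_y>0$.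
- *Subadditivity.* $H(Y_1,\dots,Y_k)\le\sum_jH(Y_j)$. This is Gibbs' inequality with $q$ the product of the marginal distributions.
- *A likely value.* Some value has probability at least $e^{-H(Y)}$, since $H(Y)$ is an average of the numbers $\log(1/p_y)$ and so at least the smallest of them.

**Lemma D.** Let $P$, $X$ be as in Lemma B and $f_1,\dots,f_k$ as in Lemma C. There is $z\in\mathbb R^k$ such that
$$P_0=\{p\in P:\ z_j-4\le f_j(p)<z_j+4,\ 1\le j\le k\}\quad\text{satisfies}\quad\tilde\pi(P_0)\ge2^{-k/2}.$$

*Proof.* **Step 1: discretize each coordinate and bound its second moment.** Let $n_j=\lfloor f_j(X)/8+\frac12\rfloor$. Then $f_j(X)\in[8n_j-4,8n_j+4)$. If $n_j\ne0$, this gives $|f_j(X)|\ge4$. Since $|n_j-f_j(X)/8|\le\frac12$, we then have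
$$|n_j|\le\frac{|f_j(X)|}8+\frac12\le\frac{|f_j(X)|}4 .$$
The resulting inequality $n_j^2\le f_j(X)^2/16$ also holds if $n_j=0$. Hence $\mathbb En_j^2\le\frac1{16}$.

**Step 2: bound the entropy of each coordinate.** Apply Gibbs' inequality with $q_n=e^{-3n^2}/Z$ on $\mathbb Z$, where $Z=\sum_{n\in\mathbb Z}e^{-3n^2}$. Since $e^{-3}<0.0498$ and $\sum_{n\ge2}e^{-3n^2}\le\sum_{n\ge2}e^{-6n}<10^{-5}$, we have $Z<1+2(0.0498+0.00001)<1.1$ and $\log Z<0.0954$. Thus
$$H(n_j)\le\mathbb E(3n_j^2+\log Z)<0.1875+0.0954=0.2829<\tfrac12\log2 .$$

**Step 3: find the cell.** By subadditivity $H(n_1,\dots,n_k)\le\frac k2\log2$, so some value of the vector $(n_1,\dots,n_k)$ has probability at least $2^{-k/2}$. Let $z$ be $8$ times this value. By Step 1 the event is exactly $X\in P_0$. $\qquad\blacksquare$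

## Proof of Theorem 1

**Step 1: dispose of $k=0$.** In this case the right side of the theorem is $(H_d-1)/(2d\log(1+8d/\varepsilon))$. Since $2d\log(1+8d/\varepsilon)\ge2\log9>1$, it is less than $H_d\le\overline H_d(\lambda)$. From now on $k\ge1$.

**Step 2: assemble the data.** Take $K,P,\tilde\pi,v$ from Lemma B. We have $k\le\sqrt d/40\le d/40$, so Lemma C applies and gives $x_j,f_j,r_j$. Take $z$ and $P_0$ from Lemma D.

**Step 3: check the hypotheses of Lemma A with $a=4$.** We use $\omega=\tilde\pi$ restricted to $P_0$, and $\beta=2v$. The body $K$ contains $0$ and the points $x_j\in P$, the set $P_0$ is non-empty because its mass is positive, and the bound $\omega(t+\mu K)\le2v$ is in Lemma B. The windows have half-width $4$ by Lemma D. The last condition in (2) reads $r_j\ge32k/\varepsilon^2$. It holds because $k\le\varepsilon^2\sqrt d/40$ gives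
$$\Big(\frac{32k}{\varepsilon^2}\Big)^2=\frac{1024k^2}{\varepsilon^4}\le\frac{1024}{1600}\,d=0.64\,d\le d-k+1\le r_j^2 ;$$
the middle inequality follows from $k\le d/40$.

**Step 4: conclude.** Lemma A yields a convex body $K'\subset\mathbb R^d$ such that every covering of $K'$ by $N$ translates of $\lambda K'$ has
$$N\ge\frac{2^k\,\tilde\pi(P_0)}{2v}\ge\frac{2^{k/2}}{2v}\ge\frac{2^{k/2}}{2d\log(1+8d/\varepsilon)}\,(H_d-1),$$
by Lemma D and the bound on $v$ in Lemma B. Since $\overline H_d(\lambda)$ is at least the smallest such $N$, the theorem follows. $\qquad\blacksquare$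

With (3), this proves that no universal constant $\lambda$ exists.

## How fast $\lambda_d$ must tend to $1$

*Proof of Corollary 2.* Here $\varepsilon$ may depend on $d$, and we only have to see when the right side of (3) exceeds $1$.

**Step 1: the hypothesis forces $d$ to be large.** Since $\varepsilon<1$, the hypothesis $\varepsilon\ge20(\log d)^{1/2}d^{-1/4}$ gives $20(\log d)^{1/2}<d^{1/4}$. For $d=2$ this is false, since the left side exceeds $16$ and the right side is less than $2$. For $d\ge3$ we have $\log d>1$, so $d^{1/4}>20$ and $d>160000$.

**Step 2: bound the numerator of (3) below.** The hypothesis gives $\varepsilon^2\sqrt d/40\ge\frac{400\log d}{40}=10\log d$. So $k\ge10\log d-1$, and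
$$2^{k/2}\ge2^{5\log d-1/2}=\frac{d^{5\log2}}{\sqrt2}\ge\frac{d^{3.46}}{\sqrt2},$$
as $5\log2>3.46$.

**Step 3: bound the denominator of (3) above.** We have $\varepsilon\ge d^{-1/4}$, so $1+8d/\varepsilon\le1+8d^{5/4}\le9d^{5/4}\le d^2$; the last inequality holds because $d^{3/4}>8000$. Hence
$$4d\log(1+8d/\varepsilon)\le8d\log d<\frac{d^{3.46}}{\sqrt2}.$$
The last inequality says $d^{2.46}>8\sqrt2\log d$, and it holds because $\log d<d$ and $d^{1.46}>12>8\sqrt2$.

By (3) and Steps 2 and 3, $\overline H_d(\lambda)>H_d$. For the second assertion, let $d\ge2$ and suppose $H_d=\overline H_d(\lambda_d)$. Then $\lambda_d$ cannot satisfy the hypothesis of the first assertion, so $1-\lambda_d<20(\log d)^{1/2}d^{-1/4}$. $\qquad\blacksquare$
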